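\title{Separating the cardinal invariants of the universally null ideal with uniformity below covering}

\begin{abstract}
Let $\mathcal{UN}$ be the $\sigma$-ideal of universally null subsets of the Cantor space. We show that the chain
$\operatorname{add}(\mathcal{UN})<\operatorname{non}(\mathcal{UN})<\operatorname{cov}(\mathcal{UN})<\operatorname{cof}(\mathcal{UN})$
is consistent with $\mathsf{ZFC}$; over a model of $\mathsf{GCH}$ the four values can be made $\aleph_1,\aleph_2,\aleph_3,\aleph_4$. The forcing is a single ccc quotient algebra. It adds random reals $x_\gamma$ together with reals $r_i$, each of which makes null the reals computed from a prescribed set of the $x_\gamma$ and leaves the other $x_\gamma$ random. We also prove in $\mathsf{ZFC}$ that $\operatorname{cof}(\mathcal{UN})$ exceeds the cardinality of every infinite universally null set.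
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in $\mathsf{ZFC}$ on the Cantor space $2^\omega$ with the coin-tossing measure $\mu$. For a finite binary string $u$, $[u]$ is the set of $y\in 2^\omega$ that extend $u$. A Borel probability measure $\tau$ is \emph{atomless} if $\tau(\{y\})=0$ for every point $y$. A set $X$ is \emph{$\tau$-null} if its outer measure $\tau^*(X)$ is $0$, that is, if $X$ is contained in a Borel set of $\tau$-measure $0$. A set $X\subseteq 2^\omega$ is \emph{universally null} if it is $\tau$-null for every atomless Borel probability measure $\tau$ on $2^\omega$. The universally null sets form a $\sigma$-ideal $\mathcal{UN}$, and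
\[
\mathcal{SN}\subseteq\mathcal{UN}\subseteq\mathcal N .
\]
Here $\mathcal N$ is the ideal of $\mu$-null sets and $\mathcal{SN}$ is the ideal of strong measure zero sets: $X\in\mathcal{SN}$ if for every $k\in\omega^\omega$ there are strings $u_n\in 2^{k_n}$ with $X\subseteq\bigcup_n[u_n]$.

Universal nullity is the notion of measure-theoretic smallness that does not depend on the choice of a measure; in particular it is preserved by homeomorphisms. Countable sets are universally null. An uncountable Borel set is not: it contains a homeomorphic copy of $2^\omega$, and the image of $\mu$ on that copy is an atomless measure. So, unlike $\mathcal N$, the ideal $\mathcal{UN}$ cannot be described through its Borel members, and nothing bounds its cofinality by the continuum.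

For an ideal $\mathcal I$ on $2^\omega$ that contains all singletons and does not contain $2^\omega$, let
\begin{align*}
\operatorname{add}(\mathcal I)&=\min\{|\mathcal A|:\mathcal A\subseteq\mathcal I,\ \textstyle\bigcup\mathcal A\notin\mathcal I\},\\
\operatorname{non}(\mathcal I)&=\min\{|X|:X\subseteq 2^\omega,\ X\notin\mathcal I\},\\
\operatorname{cov}(\mathcal I)&=\min\{|\mathcal A|:\mathcal A\subseteq\mathcal I,\ \textstyle\bigcup\mathcal A=2^\omega\},\\
\operatorname{cof}(\mathcal I)&=\min\{|\mathcal B|:\mathcal B\subseteq\mathcal I,\ \forall A\in\mathcal I\ \exists B\in\mathcal B\ (A\subseteq B)\}.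
\end{align*}
A family $\mathcal B$ as in the last line is called \emph{cofinal}. Every such ideal satisfies
\begin{equation}\label{eq:basic}
\operatorname{add}(\mathcal I)\le\min\{\operatorname{non}(\mathcal I),\operatorname{cov}(\mathcal I)\}
\quad\text{and}\quad
\max\{\operatorname{non}(\mathcal I),\operatorname{cov}(\mathcal I)\}\le\operatorname{cof}(\mathcal I).
\end{equation}
Indeed, a set outside $\mathcal I$ is the union of its singletons; a cover has union $2^\omega\notin\mathcal I$; a cofinal family covers $2^\omega$; and a set that contains one point outside each member of a cofinal family is not in $\mathcal I$. By \eqref{eq:basic} the four invariants can be pairwise distinct in only two ways, according to the order of $\operatorname{non}$ and $\operatorname{cov}$.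

Let $\mathfrak b$ be the least size of a family $F\subseteq\omega^\omega$ for which no $g\in\omega^\omega$ satisfies, for each $f\in F$, the inequality $f(n)\le g(n)$ for all but finitely many $n$. The following facts are known.
\begin{enumerate}
\item[(i)] $\operatorname{cov}(\mathcal N)\le\operatorname{cov}(\mathcal{UN})\le\operatorname{cov}(\mathcal{SN})$.
\item[(ii)] (Grzegorek) There is a universally null set of size $\operatorname{non}(\mathcal N)$.
\item[(iii)] $\mathfrak b<\operatorname{cof}(\mathcal{UN})$ and $\operatorname{non}(\mathcal N)=\operatorname{non}(\mathcal{UN})<\operatorname{cof}(\mathcal{UN})$.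
\item[(iv)] It is consistent that $\operatorname{add}(\mathcal{UN})<\operatorname{cov}(\mathcal{UN})<\operatorname{non}(\mathcal{UN})<\operatorname{cof}(\mathcal{UN})$.
\end{enumerate}
Fact (iv) realizes one of the two orders. The question treated here, posed in Goto's paper \cite{Goto}, concerns the other one:
\begin{quote}
Is $\operatorname{add}(\mathcal{UN})<\operatorname{non}(\mathcal{UN})<\operatorname{cov}(\mathcal{UN})<\operatorname{cof}(\mathcal{UN})$ consistent with $\mathsf{ZFC}$?
\end{quote}
None of (i)--(iii) forbids this chain, and by (i) and (iii) its middle inequality holds whenever $\operatorname{non}(\mathcal N)<\operatorname{cov}(\mathcal N)$. This suggests a positive answer by means of random reals. Random reals alone do not suffice, however: they make $\operatorname{non}(\mathcal{UN})=\aleph_1$, which leaves no room for a smaller additivity. Cohen reals alone make $\operatorname{cov}(\mathcal{UN})=\aleph_1$. (Both statements are verified in Remark~\ref{rem:degenerate}.) The forcing of this paper contains these two as degenerate cases and interpolates between them. We write $\lambda^{<\kappa}=\sup_{\theta<\kappa}\lambda^\theta$.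

\begin{theorem}\label{thm:main}
Let $\kappa<\lambda\le\chi$ be cardinals with $\kappa\ge\aleph_2$, $\operatorname{cf}(\kappa)>\omega$, $\lambda^{<\kappa}=\lambda$ and $\chi^\omega=\chi$. There is a ccc forcing that forces
\begin{align*}
\operatorname{add}(\mathcal{UN})=\aleph_1&<\operatorname{non}(\mathcal{UN})=\operatorname{non}(\mathcal N)=\kappa\\
&<\operatorname{cov}(\mathcal{UN})=\operatorname{cov}(\mathcal N)=\lambda\le 2^{\aleph_0}=\chi<\operatorname{cof}(\mathcal{UN}).
\end{align*}
If moreover $2^\chi=\chi^+$ in the ground model, it forces $\operatorname{cof}(\mathcal{UN})=\chi^+$.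
\end{theorem}

\begin{corollary}\label{cor:answer}
If $\mathsf{ZFC}$ is consistent, then so is $\mathsf{ZFC}$ together with
\[
\operatorname{add}(\mathcal{UN})=\aleph_1<\operatorname{non}(\mathcal{UN})=\aleph_2<\operatorname{cov}(\mathcal{UN})=\aleph_3=2^{\aleph_0}<\operatorname{cof}(\mathcal{UN})=\aleph_4 .
\]
\end{corollary}

\begin{proof}
Start with a model of $\mathsf{GCH}$ and take $\kappa=\aleph_2$, $\lambda=\chi=\aleph_3$. Then $\aleph_3^{<\aleph_2}=\aleph_3^{\aleph_1}=\aleph_3$, $\aleph_3^\omega=\aleph_3$ and $2^{\aleph_3}=\aleph_4$.
\end{proof}

The lower bound on the cofinality comes from a $\mathsf{ZFC}$ result.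

\begin{proposition}\label{prop:cof}
If $Z\in\mathcal{UN}$ is infinite, then $\operatorname{cof}(\mathcal{UN})>|Z|$.
\end{proposition}

The proofs of Theorem~\ref{thm:main} and Proposition~\ref{prop:cof} use only textbook facts, which are recalled where they are needed. Section~\ref{sec:zfc} proves the proposition and gives a combinatorial criterion for universal nullity. Section~\ref{sec:idea} shows the construction with two coordinates. Sections~\ref{sec:ideals}--\ref{sec:generic} build the forcing for an arbitrary system of parameters and analyze its generic reals. Section~\ref{sec:proof} chooses the parameters and computes the invariants, and Section~\ref{sec:range} discusses the hypotheses.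

\section{Null and universally null sets in $\mathsf{ZFC}$}\label{sec:zfc}

\subsection*{The cofinality}
To defeat a family of $|Z|$ universally null sets we use the plane: the first coordinate ranges over $Z$ and indexes the family, the second coordinate escapes from the indexed set, and the resulting graph over $Z$ inherits universal nullity from $Z$.

\begin{proof}[Proof of Proposition~\ref{prop:cof}]
Since $2^\omega\times2^\omega$ is homeomorphic to $2^\omega$, we may work with the universally null subsets of $2^\omega\times2^\omega$. Let $\{B_z:z\in Z\}$ be a family of such sets; every nonempty family of size at most $|Z|$ can be listed in this way. We find a universally null set $Y$ contained in no $B_z$.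

Fix $z\in Z$. The image of $\mu$ under $y\mapsto(z,y)$ is an atomless measure on the plane, so $B_z$ lies in a Borel set that is null for it, and therefore $\{y:(z,y)\in B_z\}$ is $\mu$-null. Pick $y_z$ with $(z,y_z)\notin B_z$, and let $Y=\{(z,y_z):z\in Z\}$. Then $Y\not\subseteq B_z$ for every $z\in Z$.

Let $\tau$ be an atomless Borel probability measure on $2^\omega\times2^\omega$, and let $\tau_1(A)=\tau(A\times2^\omega)$ be its first marginal. The marginal may have atoms, but the set $Q$ of its atoms is countable. The set $Y\cap(Q\times2^\omega)$ is countable, hence $\tau$-null. The measure $A\mapsto\tau_1(A\setminus Q)$ is zero or a positive multiple of an atomless probability measure, so, as $Z\in\mathcal{UN}$, there is a Borel set $N\supseteq Z$ with $\tau_1(N\setminus Q)=0$. Then $Y\setminus(Q\times2^\omega)$ is contained in the $\tau$-null set $(N\setminus Q)\times2^\omega$. So $Y$ is $\tau$-null.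
\end{proof}

Applied to a set $Z$ as in Grzegorek's theorem (ii), the proposition gives $\operatorname{non}(\mathcal{UN})\le\operatorname{non}(\mathcal N)=|Z|<\operatorname{cof}(\mathcal{UN})$; thus it strengthens the inequality $\operatorname{non}(\mathcal{UN})<\operatorname{cof}(\mathcal{UN})$ of (iii).

\subsection*{Codes for null sets}
To show that a set is \emph{not} null we need null sets indexed by reals. Let $(C_p)_{p\in\omega}$ enumerate the clopen subsets of $2^\omega$, and fix a bijection of $\omega\times\omega$ with $\omega$, so that $c\in\omega^\omega$ can be read as a function on $\omega\times\omega$. Put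
\[
N_c=\bigcap_m\bigcup_n C^c_{m,n},\qquad
C^c_{m,n}=\begin{cases}C_{c(m,n)}&\text{if }\sum_{j\le n}\mu(C_{c(m,j)})\le2^{-m},\\ \emptyset&\text{otherwise.}\end{cases}
\]
For each $m$ the union has measure at most $2^{-m}$, so $N_c$ is null. Conversely, a null set lies for each $m$ in an open set of measure at most $2^{-m}$, which is a disjoint union of a sequence of clopen sets; listing their indices gives a $c$ such that $N_c$ contains the null set. The relation $y\in N_c$ is defined with quantifiers over $\omega$ only, so it is Borel in $(c,y)$.

\subsection*{Traps}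
To show that a set \emph{is} universally null we must handle all atomless measures at once. The device is to let a real $r$ guess initial segments of $y$ of prescribed lengths. Let $\mathcal K=\{k\in\omega^\omega:k_n\ge1\text{ for all }n\}$. For $k\in\mathcal K$ put $j^k_n=\sum_{p<n}k_p$, so that $j^k_n\ge n$ and the intervals $[j^k_n,j^k_{n+1})$ cut $\omega$ into consecutive blocks of lengths $k_0,k_1,\dots$. For $r\in2^\omega$ let $r[k,n]\in2^{k_n}$ be the $n$th block of $r$, that is, $r[k,n](j)=r(j^k_n+j)$ for $j<k_n$. The \emph{trap} determined by $r$ and $k$ is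
\[
T(r,k)=\{y\in2^\omega:y\upharpoonright k_n=r[k,n]\text{ for infinitely many }n\}.
\]
The relation $y\in T(r,k)$ is Borel in $(y,r,k)$, for the same reason as above.

\begin{lemma}\label{lem:trapUN}
Let $Y\subseteq2^\omega$. If for every $k\in\mathcal K$ there is $r\in2^\omega$ with $Y\subseteq T(r,k)$, then $Y\in\mathcal{UN}$.
\end{lemma}

\begin{proof}
Let $\tau$ be atomless. Then $\max_{u\in2^m}\tau([u])\to0$ as $m\to\infty$: otherwise, for some $\varepsilon>0$, the tree of strings $u$ with $\tau([u])\ge\varepsilon$ is infinite, and a branch through it, given by K\"onig's lemma, is an atom. Choose $k\in\mathcal K$ with $\tau([u])\le2^{-n}$ for all $u\in2^{k_n}$, and $r$ with $Y\subseteq T(r,k)$. A point of $T(r,k)$ lies in infinitely many of the sets $[\,r[k,n]\,]$, whose measures are summable, so $\tau(T(r,k))=0$ by the Borel--Cantelli lemma.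
\end{proof}

The measure $\tau$ enters only through the sequence $k$. (Since $T(r,k)\subseteq\bigcup_n[\,r[k,n]\,]$, a set $Y$ as in the lemma even has strong measure zero; we do not use this.)

\section{One random real and one trapping real}\label{sec:idea}

A model as in Theorem~\ref{thm:main} needs reals of two kinds. To make $\operatorname{cov}(\mathcal N)$ large we add $\lambda$ random reals $x_\gamma$, so that each null set of the extension misses most of them. To make $\operatorname{non}(\mathcal{UN})$ large we must also make every small set of the $x_\gamma$ null, and by Lemma~\ref{lem:trapUN} this calls for reals $r_i$ that trap them. The two demands conflict unless each $r_i$ acts selectively: it should trap $x_\gamma$ for $\gamma$ in a prescribed set $a_i$, while every $x_\gamma$ with $\gamma\notin a_i$ avoids the null sets coded by $r_i$. We say that $i$ \emph{sees} $\gamma$ if $\gamma\in a_i$.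

Consider one real $x$ and one real $r$. Let $\mathcal C$ be a countable family of clopen subsets of $2^\omega$, with the discrete topology. A sequence $R\in\mathcal C^\omega$ is a recipe that computes a real from $x$:
\[
\hat R(x)(p)=1\iff x\in R(p).
\]
Run the following experiment: first choose the recipe $R$, typically in the sense of Baire category; then choose $x$ at random; finally output the pair $(x,\hat R(x))$ and forget $R$. Call a Borel set $A\subseteq2^\omega\times2^\omega$ \emph{negligible} if for comeagerly many $R$ the set $\{x:(x,\hat R(x))\in A\}$ is null. Forcing with the Borel sets modulo the negligible ones adds a pair $(x,r)$ that avoids every negligible set coded in the ground model. Take $k_n=n+1$, so that every trap $T(r,k)$ is $\mu$-null, and let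
\[
E=\{(x,r):x\in T(r,k)\}.
\]

\emph{The blind case, $\mathcal C=\{\emptyset,2^\omega\}$.} Here $\hat R$ is constant, with value $r$ say, and $\{x:(x,\hat R(x))\in E\}=T(r,k)$ is null for every $R$. So $E$ is negligible: the generic $x$ escapes the trap.

\emph{The sighted case, $\mathcal C$ the family of all clopen sets.} Let $O_m$ be the set of $R$ such that for some $n\ge m$,
\[
R(j^k_n+j)=\{x:x(j)=1\}\qquad\text{for all }j<k_n .
\]
This set is open. It is dense: a finite sequence of length $l$ says nothing about the $n$th block when $n\ge l$, because $j^k_n\ge n$, so it can be extended to satisfy the displayed condition for $n=\max(m,l)$. If the condition holds for $n$, then $\hat R(x)[k,n]=x\upharpoonright k_n$ for \emph{every} $x$. Hence for $R\in\bigcap_mO_m$ all $x$ lie in $T(\hat R(x),k)$. So the complement of $E$ is negligible: the generic $x$ falls into the trap.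

In both cases $N\times2^\omega$ is negligible for every null Borel set $N$, so $x$ is random over the ground model. Only the relation between $x$ and $r$ changes, and it is controlled by the family of clopen sets that the recipe may consult. In general, the recipe for $r_i$ will be allowed the clopen sets that depend on the coordinates in $a_i$.

The general construction meets two difficulties, both caused by uncountable $a_i$. First, there are then uncountably many clopen sets to choose from, so the space of recipes is not Polish. We run the experiment on countable sets of coordinates only and prove that the resulting ideals cohere (Section~\ref{sec:ideals}). Second, a generic recipe must not be added to the universe: by density it would enumerate all clopen sets over $a_i$ in type $\omega$ and collapse $|a_i|$. This is why the experiment forgets $R$, and we have to show that after forgetting it the countable chain condition holds (Section~\ref{sec:ccc}).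

\section{The ideals $\mathcal I_D$ and their coherence}\label{sec:ideals}

We use the following standard facts; $P$ and $Q$ are nonempty Polish spaces. For open $U\subseteq P$, ``comeagerly many $p\in U$'' means ``all $p\in U$ outside a meager set''.
\begin{enumerate}
\item[(B1)] (Baire) A countable intersection of comeager subsets of $P$ is comeager, and a comeager set meets every nonempty open set.
\item[(B2)] A nonmeager Borel subset of $P$ contains comeagerly many points of some nonempty basic open set.
\item[(B3)] (Kuratowski--Ulam) If $E\subseteq P\times Q$ is Borel and the section $E_p$ is comeager in $Q$ for comeagerly many $p$, then $E$ is comeager.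
\item[(M1)] If $E\subseteq P\times Q$ is Borel and $\tau$ is a Borel probability measure on $Q$, then $p\mapsto\tau(E_p)$ is a Borel function.
\item[(M2)] If $B$ is countable, $\mu_B$ is the product of copies of $\mu$ on $(2^\omega)^B$, $A\subseteq(2^\omega)^B$ is Borel and $\varepsilon>0$, then $\mu_B(A\mathbin{\triangle}C)<\varepsilon$ for some clopen $C$.
\end{enumerate}

\subsection*{Definitions}
Fix disjoint sets $\Lambda$ and $J$ and subsets $a_i\subseteq\Lambda$ for $i\in J$; until Section~\ref{sec:proof} they are arbitrary. For $H\subseteq J$ put $a_H=\bigcup_{i\in H}a_i$. A \emph{support} is a pair $D=(B,H)$ of countable sets $B\subseteq\Lambda$, $H\subseteq J$. Inclusions and unions of supports are taken coordinatewise. Let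
\[
\mathbb X_D=(2^\omega)^B\times(2^\omega)^H .
\]
A point $z\in\mathbb X_D$ has coordinates $z_\gamma$ $(\gamma\in B)$ and $z_i$ $(i\in H)$; for $D\subseteq D'$ and $z\in\mathbb X_{D'}$, $z_D$ is the projection of $z$ to $\mathbb X_D$.

For countable $c\subseteq\Lambda$ let $\mathrm{Clop}(c)$ be the countable set of clopen subsets of $(2^\omega)^c$. For $c=\emptyset$ the space is a single point and $\mathrm{Clop}(\emptyset)$ has two elements. For $c\subseteq c'$ we regard $\mathrm{Clop}(c)$ as a subset of $\mathrm{Clop}(c')$ by identifying a set with the cylinder over it. The space of \emph{recipes} for $D=(B,H)$ is the Polish space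
\[
\mathcal F_D=\prod_{i\in H}\mathrm{Clop}(a_i\cap B)^\omega ,
\]
each $\mathrm{Clop}(a_i\cap B)$ being discrete. A \emph{stem} for $D$ is a family $s=(s_i)_{i\in H}$ of finite sequences $s_i$ from $\mathrm{Clop}(a_i\cap B)$, all but finitely many of them empty. The sets
\[
U_D(s)=\{R\in\mathcal F_D:R_i\text{ extends }s_i\text{ for all }i\in H\}
\]
form a basis of nonempty clopen sets. Stems are extended and concatenated coordinatewise: $(s^\frown t)_i=s_i{}^\frown t_i$. If $D\subseteq D'$, a stem for $D$ is also a stem for $D'$, through cylinders and empty sequences.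

For $R\in\mathcal F_D$, $x\in(2^\omega)^B$ and $i\in H$ define $\hat R_i(x)\in2^\omega$ and $\Phi_R(x)\in\mathbb X_D$ by
\[
\hat R_i(x)(p)=1\iff x\upharpoonright(a_i\cap B)\in R_i(p),\qquad \Phi_R(x)=\bigl(x,(\hat R_i(x))_{i\in H}\bigr).
\]
The bit $\hat R_i(x)(p)$ is decided by the value of $R_i(p)$ and finitely many bits of $x$, so $(R,x)\mapsto\Phi_R(x)$ is continuous. For Borel $A\subseteq\mathbb X_D$ let
\[
m_R(A)=\mu_B(\Phi_R^{-1}[A]).
\]
Each $m_R$ is a probability measure, the law of the output when the recipe is $R$, and $R\mapsto m_R(A)$ is Borel by (M1). Finally,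
\[
\mathcal I_D=\{A\subseteq\mathbb X_D\text{ Borel}:m_R(A)=0\text{ for comeagerly many }R\in\mathcal F_D\}.
\]
By (B1) this is a $\sigma$-ideal of Borel sets, and it is proper because $m_R(\mathbb X_D)=1$ for all $R$.

\begin{example}\label{ex:extreme}
If $H=\emptyset$, then $\mathcal F_D$ is a point and $\mathcal I_D$ consists of the $\mu_B$-null Borel sets. If $B=\emptyset$, then $\mathcal F_D$ is identified with $(2^\omega)^H=\mathbb X_D$, the measure $m_R$ is the point mass at $R$, and $\mathcal I_D$ consists of the meager Borel sets. For $D=(\{\gamma\},\{i\})$ we recover the blind case of Section~\ref{sec:idea} if $\gamma\notin a_i$ and the sighted case if $\gamma\in a_i$.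
\end{example}

\subsection*{Sections of recipes}
Let $D=(B,H)\subseteq D'=(B',H')$. A recipe $R'\in\mathcal F_{D'}$ does not restrict to a recipe for $D$, since it may consult coordinates in $B'\setminus B$. It does so once these coordinates are fixed. For $w\in(2^\omega)^{B'\setminus B}$, $i\in H$ and $C\in\mathrm{Clop}(a_i\cap B')$ let
\[
C_w=\{y\in(2^\omega)^{a_i\cap B}:y\cup\bigl(w\upharpoonright(a_i\cap(B'\setminus B))\bigr)\in C\}\in\mathrm{Clop}(a_i\cap B).
\]
Two properties matter. If $C$ is the cylinder over $C_0\in\mathrm{Clop}(a_i\cap B)$, then $C_w=C_0$ for all $w$. And $C_w$ takes finitely many values as $w$ varies, because $C$ depends on finitely many bits. Define $R'_w\in\mathcal F_D$ by $(R'_w)_i(p)=(R'_i(p))_w$ for $i\in H$, and define $s'_w$, a stem for $D$, in the same way from a stem $s'$ for $D'$. For $y\in(2^\omega)^B$ and $i\in H$ we have $(y\cup w)\upharpoonright(a_i\cap B')\in R'_i(p)$ if and only if $y\upharpoonright(a_i\cap B)\in(R'_w)_i(p)$; that is, $\Phi_{R'}(y\cup w)_D=\Phi_{R'_w}(y)$. So for Borel $A\subseteq\mathbb X_D$ with preimage $A'=\{z\in\mathbb X_{D'}:z_D\in A\}$, Fubini's theorem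 gives
\begin{equation}\label{eq:fubini}
m_{R'}(A')=\int m_{R'_w}(A)\,d\mu_{B'\setminus B}(w).
\end{equation}
To use \eqref{eq:fubini} we need a typical $R'$ to have typical sections for almost all $w$. In fact all sections are typical simultaneously.

\begin{lemma}\label{lem:sections}
If $\mathcal G\subseteq\mathcal F_D$ is comeager, then $\{R'\in\mathcal F_{D'}:R'_w\in\mathcal G\text{ for all }w\}$ is comeager.
\end{lemma}

\begin{proof}
Since $\mathcal G$ contains a countable intersection of dense open sets, it suffices to fix a dense open $O\subseteq\mathcal F_D$ and a stem $s'$ for $D'$, and to find an extension $s''$ of $s'$ such that $R'_w\in O$ for all $R'\in U_{D'}(s'')$ and all $w$. The stem $s'$ involves finitely many clopen sets, so $s'_w$ takes finitely many values $\sigma^1,\dots,\sigma^p$. One continuation can serve all of them. Let $t^0$ be the empty stem for $D$. Given $t^{j-1}$, density of $O$ yields a stem extending $\sigma^j{}^\frown t^{j-1}$ whose basic set lies in $O$; write it as $\sigma^j{}^\frown t^j$, with $t^j$ extending $t^{j-1}$. For $t=t^p$ we get $U_D(\sigma^j{}^\frown t)\subseteq O$ for all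 $j\le p$. Let $s''=s'{}^\frown t$. The entries of $t$ are cylinders and are unchanged by taking sections, so $s''_w=s'_w{}^\frown t$. If $R'\in U_{D'}(s'')$ and $s'_w=\sigma^j$, then $R'_w\in U_D(\sigma^j{}^\frown t)\subseteq O$.
\end{proof}

\begin{lemma}\label{lem:coherence}
Let $A\subseteq\mathbb X_D$ be Borel. For $D'\supseteq D$ let $A'\subseteq\mathbb X_{D'}$ be the preimage of $A$.
\begin{enumerate}
\item[(a)] If $A\in\mathcal I_D$, then $A'\in\mathcal I_{D'}$ for every $D'\supseteq D$.
\item[(b)] If $A\notin\mathcal I_D$, there are a stem $s$ for $D$ and $q\in\omega$ such that for every $D'\supseteq D$, comeagerly many $R'\in U_{D'}(s)$ satisfy $m_{R'}(A')>2^{-q}$. In particular $A'\notin\mathcal I_{D'}$.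
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:sections} to $\mathcal G=\{R:m_R(A)=0\}$; for comeagerly many $R'$ the integrand in \eqref{eq:fubini} vanishes identically.

(b) The nonmeager set $\{R:m_R(A)>0\}$ is the union of the Borel sets $\{R:m_R(A)>2^{-q}\}$, so one of them is nonmeager. By (B2) there is a stem $s$ such that $\mathcal G=\{R:R\notin U_D(s)\text{ or }m_R(A)>2^{-q}\}$ is comeager. If $R'\in U_{D'}(s)$, then $R'_w\in U_D(s_w)=U_D(s)$ for all $w$. By Lemma~\ref{lem:sections}, for comeagerly many $R'\in U_{D'}(s)$ the integrand in \eqref{eq:fubini} exceeds $2^{-q}$ everywhere, so $m_{R'}(A')>2^{-q}$. By (B1), $\{R':m_{R'}(A')=0\}$ cannot then be comeager.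
\end{proof}

A pair $(s,q)$ as in (b) is a \emph{witness} for $A$. If $s^+$ is a stem for $D$ extending $s$, then $(s^+,q)$ is again a witness.

\subsection*{The forcing}
Let $\mathbb X=(2^\omega)^\Lambda\times(2^\omega)^J$ with projections $\pi_D:\mathbb X\to\mathbb X_D$. Let $\mathrm{Ba}$ be the family of sets $\pi_D^{-1}[A]$ with $D$ a support and $A\subseteq\mathbb X_D$ Borel, and let $\mathcal I$ be the family of those with $A\in\mathcal I_D$. A countable union of supports is a support, so countably many members of $\mathrm{Ba}$ can be written over one $D$, and $\mathrm{Ba}$ is a $\sigma$-algebra. If $\pi_{D_1}^{-1}[A_1]=\pi_{D_2}^{-1}[A_2]$, then $A_1$ and $A_2$ have the same preimage in $\mathbb X_{D_1\cup D_2}$, so $A_1\in\mathcal I_{D_1}$ if and only if $A_2\in\mathcal I_{D_2}$ by Lemma~\ref{lem:coherence}. Thus membership in $\mathcal I$ can be tested on any support, and $\mathcal I$ is a proper $\sigma$-ideal of $\mathrm{Ba}$. Let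
\[
\mathbb P=\mathrm{Ba}/\mathcal I ,
\]
and for Borel $A\subseteq\mathbb X_D$ let $[A]_{\mathcal I}$ be the class of $\pi_D^{-1}[A]$. We force with the nonzero elements of $\mathbb P$. Since $\mathcal I$ is a $\sigma$-ideal, $\mathbb P$ is $\sigma$-complete, with $\sup_n[A_n]_{\mathcal I}=[\bigcup_nA_n]_{\mathcal I}$ for Borel sets $A_n\subseteq\mathbb X_D$.

\section{The countable chain condition}\label{sec:ccc}

Witnesses of different conditions may be incompatible stems, and there can be uncountably many pairwise incompatible ones. The following example shows why the conditions themselves can nevertheless be compatible.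

\begin{example}\label{ex:ccc}
Let $i$ see uncountably many $\gamma$, and for each of them let $A_\gamma=\{z:z_i(0)=z_\gamma(0)\}$. Let $s^\gamma$ be the stem with $s^\gamma_i=\langle\{x:x_\gamma(0)=1\}\rangle$. Every recipe extending $s^\gamma$ gives $A_\gamma$ measure $1$. For $\gamma\ne\gamma'$ and $D=(\{\gamma,\gamma'\},\{i\})$ the sets $U_D(s^\gamma)$ and $U_D(s^{\gamma'})$ are disjoint. Now take recipes $R$ with $R_i(0)$ the whole space. They output $z_i(0)=1$, so $m_R(A_\gamma\cap A_{\gamma'})$ is the probability that $x_\gamma(0)=x_{\gamma'}(0)=1$, which is $1/4$. These $R$ form a nonempty open set, so $A_\gamma\cap A_{\gamma'}\notin\mathcal I_D$.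
\end{example}

The point is that the output records only the truth value of ``$x\in R_i(p)$''. On the set of $x$ where a stem produces a given pattern of bits, it can be replaced by the constant stem that produces this pattern, and there are only finitely many patterns. A counting argument then finds two conditions that overlap over the same pattern.

\begin{lemma}\label{lem:ccc}
$\mathbb P$ is ccc, and it is a complete Boolean algebra.
\end{lemma}

\begin{proof}
Suppose that $[A_\xi]_{\mathcal I}$ $(\xi<\omega_1)$ are pairwise incompatible, where $A_\xi\subseteq\mathbb X_{D_\xi}$ is Borel and $A_\xi\notin\mathcal I_{D_\xi}$. Choose witnesses $(s^\xi,q_\xi)$. After extending the stems, there are finite sets $F_\xi\subseteq H_\xi$ and $n_\xi\in\omega$ such that $s^\xi_i$ has length $n_\xi$ for $i\in F_\xi$ and is empty otherwise. By the pigeonhole principle and the $\Delta$-system lemma (an uncountable family of finite sets has an uncountable subfamily whose pairwise intersections all equal one set) we may assume $n_\xi=n$, $q_\xi=q$, and $F_\xi\cap F_\eta=F^*$ for $\xi\ne\eta$. Fix an integer $k>2^{n|F^*|+q}$, pick $k$ of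 the indices and call them $1,\dots,k$. Let $D=(B,H)=\bigcup_{l\le k}D_l$ and let $A'_l\subseteq\mathbb X_D$ be the preimage of $A_l$. The following subsets of $\mathcal F_D$ are comeager, by the choice of witnesses and by incompatibility:
\begin{align*}
\mathcal G_l&=\{R:R\notin U_D(s^l)\text{ or }m_R(A'_l)>2^{-q}\}&&(l\le k),\\
\mathcal G_{l,l'}&=\{R:m_R(A'_l\cap A'_{l'})=0\}&&(l\ne l').
\end{align*}

\emph{Separating the disputed part of a recipe.} The stems $s^l$ can conflict only at the places $(i,p)$ with $i\in F^*$, $p<n$. Write $\mathcal F_D=\mathcal S\times\mathcal Q$, where $\mathcal S=\prod_{i\in F^*}\mathrm{Clop}(a_i\cap B)^n$ collects these places and $\mathcal Q$ is the product over all other places, and let $S\ast Q$ be the recipe with parts $S\in\mathcal S$, $Q\in\mathcal Q$. Since $\mathcal S$ is discrete, $Q\mapsto S\ast Q$ is a homeomorphism of $\mathcal Q$ onto a clopen subset of $\mathcal F_D$. Hence, if $\mathcal G\subseteq\mathcal F_D$ is comeager, then $\{Q:S\ast Q\in\mathcal G\}$ is comeager in $\mathcal Q$ for \emph{every} $S\in\mathcal S$.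

We need finitely many elements of $\mathcal S$. Let $S^l=(s^l_i)_{i\in F^*}$. For a pattern $\beta\in(2^n)^{F^*}$ let $S^\beta$ be the constant stem: $S^\beta_i(p)$ is the whole space if $\beta_i(p)=1$ and is empty otherwise. Let $\mathcal W$ be the set of $Q\in\mathcal Q$ with $Q_i\upharpoonright n=s^l_i$ for all $l\le k$ and $i\in F_l\setminus F^*$. The sets $F_l\setminus F^*$ are pairwise disjoint, so $\mathcal W$ is a nonempty open set. By (B1) fix $Q\in\mathcal W$ such that $S^l\ast Q\in\mathcal G_l$ for all $l$, and $S^\beta\ast Q\in\mathcal G_{l,l'}$ for all $\beta$ and all $l\ne l'$.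

\emph{Counting.} Since $Q\in\mathcal W$, the recipe $S^l\ast Q$ extends $s^l$, so
\[
G_l=\{x\in(2^\omega)^B:\Phi_{S^l\ast Q}(x)\in A'_l\}\quad\text{has}\quad\mu_B(G_l)>2^{-q}.
\]
Let $G^\beta_l$ be the set of $x\in G_l$ on which $S^l$ produces the pattern $\beta$, that is, $x\upharpoonright(a_i\cap B)\in s^l_i(p)\iff\beta_i(p)=1$ for all $i\in F^*$, $p<n$. For fixed $l$ these sets partition $G_l$, and $\Phi_{S^\beta\ast Q}(x)=\Phi_{S^l\ast Q}(x)\in A'_l$ for $x\in G^\beta_l$. There are $2^{n|F^*|}$ patterns, and
\[
\sum_\beta\sum_{l\le k}\mu_B(G^\beta_l)=\sum_{l\le k}\mu_B(G_l)>k2^{-q}>2^{n|F^*|}.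
\]
So $\sum_l\mu_B(G^\beta_l)>1$ for some $\beta$, and then $\mu_B(G^\beta_l\cap G^\beta_{l'})>0$ for some $l\ne l'$. On this intersection $\Phi_{S^\beta\ast Q}(x)\in A'_l\cap A'_{l'}$, so $m_{S^\beta\ast Q}(A'_l\cap A'_{l'})>0$, contradicting $S^\beta\ast Q\in\mathcal G_{l,l'}$.

Thus $\mathbb P$ is ccc. For completeness, given $\mathcal A\subseteq\mathbb P$, take an antichain maximal among those consisting of nonzero elements below members of $\mathcal A$; it is countable, and its supremum is the supremum of $\mathcal A$.
\end{proof}

\section{The generic reals}\label{sec:generic}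

Let $V$ be the ground model, in which $\mathbb P$ is defined, and let $G$ be $\mathbb P$-generic over $V$. From now on ``support'' means a support in $V$. We recall how Borel objects of $V$ are read in $V[G]$. A Borel set $A\subseteq\mathbb X_D$ in $V$ is built from clopen sets by complements and countable unions; carrying out the same construction in $V[G]$ gives a Borel set $A^*$. The map $A\mapsto A^*$ commutes with complements, with unions of sequences in $V$ and with preimages under projections, and $A=\emptyset$ implies $A^*=\emptyset$ (absoluteness of $\boldsymbol\Pi^1_1$ statements), so $A^*$ does not depend on the construction. A Borel function $f:\mathbb X_D\to\omega^\omega$ is given by the sets $A_{n,k}=\{z:f(z)(n)=k\}$; for each $n$ the sets $A_{n,k}^*$ still partition the space, and they define $f^*$. A set defined in $V$ from Borel functions by a formula with quantifiers over $\omega$ only is sent by $*$ to the set defined in $V[G]$ by the same formula from the starred functions.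

Define $x_\gamma\in2^\omega$ $(\gamma\in\Lambda)$ and $r_i\in2^\omega$ $(i\in J)$ by
\[
x_\gamma(n)=1\iff[\{z:z_\gamma(n)=1\}]_{\mathcal I}\in G,\qquad r_i(n)=1\iff[\{z:z_i(n)=1\}]_{\mathcal I}\in G,
\]
and for $D=(B,H)$ let $g_D=((x_\gamma)_{\gamma\in B},(r_i)_{i\in H})$. A real $y\in\omega^\omega$ of $V[G]$ is \emph{supported by} $D$ if $y=f^*(g_D)$ for a Borel $f:\mathbb X_D\to\omega^\omega$ in $V$. Composing with a projection shows that $y$ is then supported by every larger support. If $y$ lies in $2^\omega$ or in $\mathcal K$, we may take $f$ with values in that closed set, by redefining $f$ as a constant where it takes values outside. Note that $x_\gamma$ is supported by $(\{\gamma\},\emptyset)$ and $r_i$ by $(\emptyset,\{i\})$.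

\begin{lemma}\label{lem:reading}
\begin{enumerate}
\item[(a)] For Borel $A\subseteq\mathbb X_D$ in $V$, $[A]_{\mathcal I}\in G$ if and only if $g_D\in A^*$. In particular, $g_D\notin A^*$ whenever $A\in\mathcal I_D$.
\item[(b)] Every $y\in\omega^\omega$ in $V[G]$ is supported by some $D$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We use induction on the construction of $A$. For the sets $\{z:z_\gamma(n)=1\}$ and $\{z:z_i(n)=1\}$ this is the definition. The equivalence passes to complements because $G$ is an ultrafilter. It passes to unions of sequences $(A_n)$ in $V$ because $[\bigcup_nA_n]_{\mathcal I}=\sup_n[A_n]_{\mathcal I}$ and a generic ultrafilter contains the supremum of a ground-model family exactly when it contains a member. If $A\in\mathcal I_D$, then $[A]_{\mathcal I}=0\notin G$.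

(b) Let $\dot y$ be a name for $y$ that is forced to be an element of $\omega^\omega$. Write the Boolean values $\|\dot y(n)=k\|$ as $[A_{n,k}]_{\mathcal I}$ with all $A_{n,k}\subseteq\mathbb X_D$ for one support $D$. For fixed $n$ these values are pairwise disjoint with supremum $1$. So the classes do not change if we remove $\bigcup_{k'<k}A_{n,k'}$ from $A_{n,k}$ and add $\mathbb X_D\setminus\bigcup_kA_{n,k}$ to $A_{n,0}$. Now $(A_{n,k})_k$ partitions $\mathbb X_D$; let $f(z)(n)=k$ for $z\in A_{n,k}$. By (a), $y(n)=k$ if and only if $g_D\in A^*_{n,k}$, so $y=f^*(g_D)$.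
\end{proof}

The next two lemmas generalize the blind and the sighted case.

\begin{lemma}[Randomness]\label{lem:random}
If $c\in\omega^\omega$ is supported by $(B,H)$ and $\gamma\in\Lambda\setminus(B\cup a_H)$, then $x_\gamma\notin N_c$.
\end{lemma}

\begin{proof}
Let $D=(B,H)$, $c=f^*(g_D)$ and $D^+=(B\cup\{\gamma\},H)$. In $V$ let $E=\{z\in\mathbb X_{D^+}:z_\gamma\in N_{f(z_D)}\}$. By Lemma~\ref{lem:reading}(a) it suffices to show $E\in\mathcal I_{D^+}$. No $j\in H$ sees $\gamma$, so $a_j\cap(B\cup\{\gamma\})=a_j\cap B$. Hence $\mathcal F_{D^+}=\mathcal F_D$, and for every recipe $R$ the projection to $\mathbb X_D$ of the output on $x\in(2^\omega)^{B\cup\{\gamma\}}$ is $\Phi_R(x\upharpoonright B)$, which does not depend on the coordinate $\gamma$. Integrating over that coordinate first gives, for every $R$,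
\[
m_R(E)=\int\mu\bigl(N_{f(\Phi_R(y))}\bigr)\,d\mu_B(y)=0.\qedhere
\]
\end{proof}

In the sighted case of Section~\ref{sec:idea} the trapped real was $x$ itself and $k$ was fixed, so the recipe could copy bits exactly. Now both the real and the block lengths are Borel functions of the output. Clopen sets can only approximate them in measure, and the position of the $n$th block depends on $x$, though it is bounded off a set of small measure.

\begin{lemma}[Trapping]\label{lem:trap}
Let $y\in2^\omega$ and $k\in\mathcal K$ be supported by $(B,H)$, and let $i\in J\setminus H$ satisfy $B\subseteq a_i$. Then $y\in T(r_i,k)$.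
\end{lemma}

\begin{proof}
Let $D=(B,H)$, $D^+=(B,H\cup\{i\})$, $y=f^*(g_D)$, $k=h^*(g_D)$, with Borel $f:\mathbb X_D\to2^\omega$ and $h:\mathbb X_D\to\mathcal K$. Work in $V$ and let $E=\{z\in\mathbb X_{D^+}:f(z_D)\notin T(z_i,h(z_D))\}$. By Lemma~\ref{lem:reading}(a) it suffices to show $E\in\mathcal I_{D^+}$. Since $i\notin H$ and $a_i\cap B=B$, we have $\mathcal F_{D^+}=\mathcal F_D\times\mathrm{Clop}(B)^\omega$. The set of recipes giving $E$ measure $0$ is Borel, so by (B3) it suffices to fix $R\in\mathcal F_D$ and show $m_{(R,R_i)}(E)=0$ for comeagerly many $R_i\in\mathrm{Clop}(B)^\omega$.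

With $R$ fixed, put $y^x=f(\Phi_R(x))$, $k^x=h(\Phi_R(x))$ and $j^x_n=j^{k^x}_n$; these are Borel functions of $x\in(2^\omega)^B$. Let
\[
W_m(R_i)=\{x:y^x\upharpoonright k^x_n=\hat R_i(x)[k^x,n]\text{ for some }n\ge m\}.
\]
Then $m_{(R,R_i)}(E)=1-\mu_B(\bigcap_mW_m(R_i))$. So it is enough to prove, for each $m$ and each rational $\varepsilon>0$, that every finite sequence $s$ from $\mathrm{Clop}(B)$ has a finite extension $t$ such that $\mu_B(W_m(R_i))>1-\varepsilon$ for all $R_i$ extending $t$: intersecting the countably many resulting dense open sets gives $\mu_B(W_m(R_i))=1$ for all $m$.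

Let $l$ be the length of $s$ and $n=\max(m,l)$. The sets $\{x:j^x_{n+1}\le L\}$ increase with $L$ to the whole space, so we can fix $L\ge l$ with $\mu_B\{x:j^x_{n+1}\le L\}>1-\varepsilon/2$. For $l\le p<L$ let $e_p(x)$ be the bit that a correct guess needs at place $p$:
\[
e_p(x)=\begin{cases}y^x(p-j^x_n)&\text{if }j^x_n\le p<j^x_{n+1},\\0&\text{otherwise.}\end{cases}
\]
By (M2) choose $t(p)\in\mathrm{Clop}(B)$ whose symmetric difference with $\{x:e_p(x)=1\}$ has measure less than $\varepsilon/(2L+2)$, and let $t(p)=s(p)$ for $p<l$. Let $R_i$ extend $t$. The set of $x$ with $j^x_{n+1}\le L$ that lie in none of these at most $L$ symmetric differences has measure greater than $1-\varepsilon$. For such $x$ and $j<k^x_n$, the place $p=j^x_n+j$ satisfies $l\le n\le j^x_n\le p<j^x_{n+1}\le L$, so $\hat R_i(x)(p)=e_p(x)=y^x(j)$. Hence $x\in W_m(R_i)$.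
\end{proof}

Both hypotheses on $i$ are needed. Without $B\subseteq a_i$ the blind case is a counterexample. Without $i\notin H$, take $k_n=n+1$ and $y(n)=1-r_i(j^k_n+n)$; this $y$ is supported by $(\emptyset,\{i\})$ and differs from $r_i[k,n]$ at place $n$ for every $n$. On the other hand, $i$ need not see $a_H$: within the support, the reals $r_j$ for $j\in H$ are computed from the coordinates in $B$. This asymmetry with Lemma~\ref{lem:random} is what makes large sets universally null.

To apply Lemma~\ref{lem:trapUN} to a set $Y$, one index $i$ must serve $k$ and all $y\in Y$ at once. So $i$ must see all random coordinates used by members of $Y$, and it must come from a reserve $K$ of indices that no member of $Y$ uses.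

\begin{proposition}\label{prop:criterion}
Let $b\subseteq\Lambda$ and $K\subseteq J$ be sets in $V$ such that
\begin{equation}\label{eq:reserve}
\text{for every support }(B',H')\text{ there is }i\in K\setminus H'\text{ with }b\cup B'\subseteq a_i.
\end{equation}
In $V[G]$, let $Y\subseteq2^\omega$ be a set each of whose elements $y$ is supported by some $(B_y,H_y)$ with $B_y\subseteq b$ and $H_y\cap K=\emptyset$. Then $Y\in\mathcal{UN}$ in $V[G]$.
\end{proposition}

\begin{proof}
Let $k\in\mathcal K$ in $V[G]$. It is supported by some $(B',H')$; take $i$ as in \eqref{eq:reserve}. For $y\in Y$, both $y$ and $k$ are supported by $(B_y\cup B',H_y\cup H')$. We have $i\notin H_y$ because $i\in K$, we have $i\notin H'$, and $B_y\cup B'\subseteq b\cup B'\subseteq a_i$. By Lemma~\ref{lem:trap}, $y\in T(r_i,k)$. So $Y\subseteq T(r_i,k)$, and Lemma~\ref{lem:trapUN} applies in $V[G]$.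
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection*{The parameters}
What remains is combinatorics of the family $(a_i)_{i\in J}$. By Proposition~\ref{prop:criterion}, the set $\{x_\gamma:\gamma\in b\}$ becomes universally null if $b$ together with any countable set is seen by uncountably many $i$; by Lemma~\ref{lem:random}, it is not null if $b$ is not covered by a countable set and countably many $a_i$. So every set of size less than $\kappa$ should occur as an $a_i$, many times. For the additivity we want in addition an increasing $\omega_1$-chain of sets of the first kind whose union is of the second kind.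

Work in $V$, with $\kappa,\lambda,\chi$ as in the theorem. Let $\Lambda=\lambda$. Fix pairwise disjoint sets $\Gamma_\nu\subseteq\lambda$ $(\nu<\omega_1)$ of size $\kappa$, and put $\Gamma_{<\nu}=\bigcup_{\nu'<\nu}\Gamma_{\nu'}$ and $\Gamma=\bigcup_{\nu<\omega_1}\Gamma_\nu$, so $|\Gamma|=\kappa$. With $[\lambda]^{<\kappa}$ the set of subsets of $\lambda$ of size less than $\kappa$, let
\[
J=[\lambda]^{<\kappa}\times\omega_1\times\chi,\qquad a_{(e,\nu,\xi)}=e\cup\Gamma_{<\nu}.
\]
The third coordinate only repeats each set $\chi$ times. We have $|J|=\lambda^{<\kappa}\cdot\aleph_1\cdot\chi=\chi$ and $|a_i|\le\kappa$. Moreover, for every support $(B,H)$,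
\begin{equation}\label{eq:small}
B\cup a_H\subseteq e'\cup\Gamma_{<\nu'}\quad\text{for some }e'\in[\lambda]^{<\kappa}\text{ and }\nu'<\omega_1:
\end{equation}
let $e'$ be the union of $B$ and the first coordinates of members of $H$, which has size less than $\kappa$ as $\operatorname{cf}(\kappa)>\omega$, and let $\nu'$ be the supremum of the second coordinates.

Let $\mathbb P$ be the algebra for these parameters. It is ccc by Lemma~\ref{lem:ccc}, so it preserves cardinals and cofinalities, and it has the covering property: if $W\in V$, $\theta$ is an infinite cardinal and $S\subseteq W$ is a set of size at most $\theta$ in $V[G]$, then $S\subseteq\tilde S\subseteq W$ for some $\tilde S\in V$ of size at most $\theta$. In $V$ there are at most $\lambda^\omega\cdot\chi^\omega=\chi$ supports, and each $\mathbb X_D$ carries at most $2^\omega\le\chi^\omega=\chi$ Borel sets and Borel functions into $\omega^\omega$. We now work in $V[G]$ and use Lemma~\ref{lem:reading}(b) without mention.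

\subsection*{Step 1: $2^{\aleph_0}=\chi$}
Every real is $f^*(g_D)$ for one of the $\chi$ pairs $(D,f)$ in $V$, so $2^{\aleph_0}\le\chi$. For $i\ne j$ in $J$ let $D=(\emptyset,\{i,j\})$. By Example~\ref{ex:extreme}, $\mathcal I_D$ is the meager ideal of $(2^\omega)^2$; it contains the diagonal, so $r_i\ne r_j$ by Lemma~\ref{lem:reading}(a). Hence there are $|J|=\chi$ distinct reals.

\subsection*{Step 2: every $Y\subseteq2^\omega$ with $|Y|<\kappa$ is universally null}
Choose a support $(B_y,H_y)$ for each $y\in Y$. The unions $\bigcup_yB_y$ and $\bigcup_yH_y$ have size at most $|Y|\cdot\aleph_0<\kappa$, so they are covered by sets $\tilde B\subseteq\lambda$ and $\tilde H\subseteq J$ in $V$ of size less than $\kappa$. Apply Proposition~\ref{prop:criterion} with $b=\tilde B$ and $K=J\setminus\tilde H$. For \eqref{eq:reserve}, given $(B',H')$, take $i=(\tilde B\cup B',0,\xi)$, where $\xi<\chi$ is chosen with $i\notin\tilde H\cup H'$; this is possible because $|\tilde H\cup H'|<\kappa\le\chi$.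

\subsection*{Step 3: $\operatorname{add}(\mathcal{UN})=\aleph_1$ and $\operatorname{non}(\mathcal{UN})=\operatorname{non}(\mathcal N)=\kappa$}
Let $Y_\nu=\{x_\gamma:\gamma\in\Gamma_{<\nu}\}$ for $\nu<\omega_1$. Apply Proposition~\ref{prop:criterion} with $b=\Gamma_{<\nu}$, $K=J$ and the supports $(\{\gamma\},\emptyset)$. Given $(B',H')$, take $i=(B',\nu,\xi)\notin H'$, for which $a_i=B'\cup\Gamma_{<\nu}$. So $Y_\nu\in\mathcal{UN}$.

The union $Y=\{x_\gamma:\gamma\in\Gamma\}$ is not null. Indeed, let $c\in\omega^\omega$ be supported by $(B,H)$, and let $e',\nu'$ be as in \eqref{eq:small}. As $|\Gamma_{\nu'}|=\kappa>|e'|$, there is $\gamma\in\Gamma_{\nu'}\setminus e'$, and $\gamma\notin\Gamma_{<\nu'}$ by disjointness. So $\gamma\notin B\cup a_H$, and $x_\gamma\notin N_c$ by Lemma~\ref{lem:random}. Thus $Y$ is contained in no $N_c$.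

Since $\mathcal{UN}\subseteq\mathcal N$, we get $Y\notin\mathcal{UN}$ and $\operatorname{add}(\mathcal{UN})\le\aleph_1$; equality holds because $\mathcal{UN}$ is a $\sigma$-ideal. Since $|Y|\le\kappa$, Step 2 gives $\kappa\le\operatorname{non}(\mathcal{UN})\le\operatorname{non}(\mathcal N)\le\kappa$.

\subsection*{Step 4: $\operatorname{cov}(\mathcal{UN})\ge\operatorname{cov}(\mathcal N)\ge\lambda$}
The first inequality holds because $\mathcal{UN}\subseteq\mathcal N$. Given $\theta<\lambda$ null sets, cover them by sets $N_{c_\eta}$ $(\eta<\theta)$, with $c_\eta$ supported by $(B_\eta,H_\eta)$. Each $B_\eta\cup a_{H_\eta}$ has size at most $\kappa$, so their union has size at most $\theta\cdot\kappa<\lambda$. Take $\gamma<\lambda$ outside this union; by Lemma~\ref{lem:random}, $x_\gamma\notin\bigcup_\eta N_{c_\eta}$.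

\subsection*{Step 5: $\operatorname{cov}(\mathcal{UN})\le\lambda$}
There are $\chi$ possibilities for the second half $H$ of a support, too many to index a cover when $\chi>\lambda$. Instead we sort reals by a reserve that they do not use. In $V$ partition $\chi$ into sets $X_\rho$ $(\rho<\omega_1)$ of size $\chi$, and let $K_\rho=\{(e,\nu,\xi)\in J:\xi\in X_\rho\}$. For countable $b\subseteq\lambda$ in $V$ and $\rho<\omega_1$ let $Y_{b,\rho}$ be the set of all $y\in2^\omega$ supported by some $(B,H)$ with $B\subseteq b$ and $H\cap K_\rho=\emptyset$. Proposition~\ref{prop:criterion} applies with $b$ and $K_\rho$: given $(B',H')$, take $i=(b\cup B',0,\xi)\notin H'$ with $\xi\in X_\rho$. So $Y_{b,\rho}\in\mathcal{UN}$. If $y$ is supported by $(B,H)$, the countable set $H$ misses one of the $\aleph_1$ disjoint sets $K_\rho$, and $y\in Y_{B,\rho}$ for that $\rho$. The number of pairs $(b,\rho)$ is $(\lambda^\omega)^V\cdot\aleph_1=\lambda$, since $\lambda^\omega\le\lambda^{<\kappa}=\lambda$ in $V$. With Step 4, $\operatorname{cov}(\mathcal{UN})=\operatorname{cov}(\mathcal N)=\lambda$.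

\subsection*{Step 6: $\operatorname{cof}(\mathcal{UN})>\chi$}
By Proposition~\ref{prop:cof} it suffices to find a universally null set of size $\chi$. Let $J_0=\{(\emptyset,0,\xi):\xi<\chi\}$ and $Z=\{r_i:i\in J_0\}$; then $|Z|=\chi$ by Step 1. Apply Proposition~\ref{prop:criterion} with $b=\emptyset$, $K=J\setminus J_0$ and the supports $(\emptyset,\{i\})$. Given $(B',H')$, take $i=(B'\cup\{0\},0,\xi)\notin H'$; its first coordinate is nonempty, so $i\in K$. Hence $Z\in\mathcal{UN}$.

Since $\aleph_1<\kappa<\lambda\le\chi$, Steps 1--6 give the chain displayed in the theorem.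

\subsection*{Step 7: the exact value of the cofinality}
In $V$ we have $|\mathbb P|\le\chi$, by the count of supports and Borel sets. Every subset of $\chi$ in $V[G]$ has a nice name, given by a function that assigns an antichain of $\mathbb P$ to each ordinal below $\chi$. Antichains are countable, so there are at most $(\chi^\omega)^\chi=2^\chi$ nice names, computed in $V$. If $2^\chi=\chi^+$ in $V$, then in $V[G]$
\[
\chi<\operatorname{cof}(\mathcal{UN})\le|\mathcal{UN}|\le2^{2^{\aleph_0}}=2^\chi\le\chi^+ .
\]
This completes the proof of Theorem~\ref{thm:main}.\qed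

\section{The hypotheses and the range of values}\label{sec:range}

Under $\mathsf{GCH}$ the arithmetic hypotheses reduce to conditions on cofinalities.

\begin{corollary}\label{cor:gch}
Assume $\mathsf{GCH}$. For every cardinal $\kappa\ge\aleph_2$ with $\operatorname{cf}(\kappa)>\omega$ (regular or singular), every $\lambda>\kappa$ with $\operatorname{cf}(\lambda)\ge\kappa$ and every $\chi\ge\lambda$ with $\operatorname{cf}(\chi)>\omega$, there is a ccc forcing that forces
\[
\aleph_1=\operatorname{add}(\mathcal{UN})<\operatorname{non}(\mathcal{UN})=\kappa<\operatorname{cov}(\mathcal{UN})=\lambda\le2^{\aleph_0}=\chi<\operatorname{cof}(\mathcal{UN})=\chi^+.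
\]
\end{corollary}

\begin{proof}
Under $\mathsf{GCH}$, for infinite $\theta<\lambda$ we have $\lambda^\theta=\lambda$ if $\theta<\operatorname{cf}(\lambda)$ and $\lambda^\theta=\lambda^+$ otherwise. So for $\lambda>\kappa$ the equation $\lambda^{<\kappa}=\lambda$ is equivalent to $\operatorname{cf}(\lambda)\ge\kappa$, and by the same formula $\chi^\omega=\chi$ is equivalent to $\operatorname{cf}(\chi)>\omega$. Apply Theorem~\ref{thm:main}.
\end{proof}

Taking $\chi>\lambda$, for instance $(\kappa,\lambda,\chi)=(\aleph_2,\aleph_3,\aleph_4)$, we obtain the chain together with $\operatorname{cov}(\mathcal{UN})<2^{\aleph_0}$.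

\begin{remark}[The hypotheses on $\kappa$ and $\chi$ are necessary]
Suppose that a ccc forcing forces the conclusion of Theorem~\ref{thm:main}. Then $\kappa\ge\aleph_2$, since $\aleph_1<\operatorname{non}(\mathcal{UN})=\kappa$. In the extension $\operatorname{cf}(\operatorname{non}(\mathcal{UN}))>\omega$: otherwise a set outside $\mathcal{UN}$ of least size would be a countable union of smaller sets, all of which belong to the $\sigma$-ideal $\mathcal{UN}$. Hence $\operatorname{cf}(\kappa)>\omega$ in the ground model as well. Finally $(2^{\aleph_0})^\omega=2^{\aleph_0}$ holds in the extension, so $\chi$ has only $\chi$ countable sequences there, and $\chi^\omega=\chi$ in the ground model. The hypothesis $\lambda^{<\kappa}=\lambda$ was used to bound $|J|$ by $\chi$ and, in the form $\lambda^\omega=\lambda$, to count the cover in Step 5.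
\end{remark}

\begin{remark}[The two degenerate cases]\label{rem:degenerate}
Sections~\ref{sec:ideals}--\ref{sec:generic} apply to arbitrary parameters, and they show why neither kind of generic real can be omitted.

Let $J=\emptyset$ and let $\Lambda$ be uncountable. By Example~\ref{ex:extreme}, $\mathbb P$ is the measure algebra adding the random reals $x_\gamma$. Fix $L\subseteq\Lambda$ of size $\aleph_1$. Every $c$ is supported by some $(B,\emptyset)$, and $x_\gamma\notin N_c$ for $\gamma\in L\setminus B$ by Lemma~\ref{lem:random}. So $\{x_\gamma:\gamma\in L\}$ is not null, and $\operatorname{add}(\mathcal{UN})=\operatorname{non}(\mathcal{UN})=\aleph_1$ in $V[G]$.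

Let $\Lambda=\emptyset$ and let $J$ be uncountable. Then $\mathbb P$ is the category algebra adding the Cohen reals $r_i$. Partition $J$ into uncountable sets $K_\rho$ $(\rho<\omega_1)$. Condition \eqref{eq:reserve} holds for $b=\emptyset$ and each $K_\rho$, so, as in Step 5, the sets $Y_{\emptyset,\rho}$ are universally null and cover $2^\omega$. Thus $\operatorname{add}(\mathcal{UN})=\operatorname{cov}(\mathcal{UN})=\aleph_1$ in $V[G]$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Goto}
Tatsuya Goto, \emph{Forcing and cardinal invariants of universally null sets}, arXiv:2607.12936 (2026).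

\end{thebibliography}
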